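# Linear forests and the finite presentability of $VB_n'$

## 1. The complex of linear forests

**Definition (linear forest).** Let $V$ be a finite set. An *arc* on $V$ is an ordered pair $(i,j)$ of distinct elements of $V$; it starts at $i$ and ends at $j$. A set $T$ of arcs is a *linear forest* if it is a disjoint union of directed paths, that is, every vertex has in-degree at most $1$ and out-degree at most $1$, and there is no directed cycle of any length $\ge 2$.

On $\{1,\dots,5\}$ the set $\{(1,4),(4,2),(3,5)\}$ is a linear forest, made of the paths $1\to4\to2$ and $3\to5$. The sets $\{(1,2),(1,3)\}$ (out-degree), $\{(1,2),(2,1)\}$ and $\{(1,2),(2,3),(3,1)\}$ (cycles) are not. Subsets of linear forests are linear forests. Call two distinct arcs *compatible* if together they form a linear forest. This happens exactly when they are disjoint, or head to tail: $(i,j),(j,k)$ with $i,j,k$ distinct.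

**Definition (the complex $\Omega_n$).** $\Omega_n$ is the simplicial complex whose vertices are the arcs on $[n]=\{1,\dots,n\}$ and whose simplices are the nonempty linear forests. So $\Omega_1=\emptyset$. For a finite set $V$ we write $\Omega(V)$ for the same complex on $V$.

A linear forest on $n$ vertices has at most $n-1$ arcs, so $\dim\Omega_n=n-2$ for $n\ge2$. Let us look at small $n$.

*$n=2$.* The arcs $(1,2),(2,1)$ are incompatible: $\Omega_2$ is two points.

*$n=3$.* Two arcs on three vertices are never disjoint, so compatible means head to tail. The arc $(1,2)$ is compatible with $(2,3)$ and $(3,1)$ only. The six arcs therefore form two triangles, $(1,2),(2,3),(3,1)$ and $(2,1),(1,3),(3,2)$. Neither is filled, since three arcs in a cycle are not a forest. So $\Omega_3$ is a disjoint union of two hollow triangles; it is not connected.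

*$n=4$.* Send each arc $(i,j)$ to the perfect matching of $\{1,2,3,4\}$ that contains the pair $\{i,j\}$. There are three matchings, $12|34$, $13|24$, $14|23$; regard them as the vertices of a hollow triangle. Disjoint compatible arcs have the same image. Head-to-tail arcs have different images, since their underlying pairs share exactly one vertex. A forest with three arcs on four vertices is a path $i\to j\to k\to l$, and its first and last arcs have the same image. So no simplex meets all three values, and we have a simplicial map from $\Omega_4$ to a hollow triangle, that is, a circle. The loop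
$$\ell:\quad (1,2)\;-\;(2,3)\;-\;(3,1)\;-\;(1,2)$$
is mapped isomorphically onto it. So $\Omega_4$ retracts onto a circle, and it is not simply connected.

*$n=5$.* The arc $(4,5)$ is disjoint from all three arcs of $\ell$. The sets $\{(1,2),(2,3),(4,5)\}$, $\{(2,3),(3,1),(4,5)\}$, $\{(3,1),(1,2),(4,5)\}$ are forests, and these three triangles form a disk bounded by $\ell$. The loop that was essential for $n=4$ has died.

We shall see that every loop dies: $\Omega_n$ is simply connected for all $n\ge5$. The complex $\Omega_n$ controls how well the commutator subgroup of the virtual braid group can be presented, and the change of behavior of $\Omega_n$ between $n=4$ and $n=5$ is a change of behavior of that group.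

## 2. Virtual braid groups and the two theorems

The virtual braid group $VB_n$ has generators $\sigma_1,\dots,\sigma_{n-1}$ and $\rho_1,\dots,\rho_{n-1}$ and the following relations:

- braid relations: $\sigma_i\sigma_j=\sigma_j\sigma_i$ for $|i-j|\ge2$, and $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$;
- symmetric group relations: $\rho_i^2=1$, $\rho_i\rho_j=\rho_j\rho_i$ for $|i-j|\ge2$, and $\rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1}$;
- mixed relations: $\sigma_i\rho_j=\rho_j\sigma_i$ for $|i-j|\ge2$, and $\rho_i\rho_{i+1}\sigma_i=\sigma_{i+1}\rho_i\rho_{i+1}$.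

Let $VB_n'=[VB_n,VB_n]$. The problem comes from Bardakov, Gongopadhyay and Neshchadim, "Commutator Subgroups of Virtual and Welded Braid Groups", arXiv:1802.01383 (2018). The following is known: $VB_3'$ is infinitely generated; for $n\ge4$, $VB_n'$ can be generated by $2n-3$ elements; $VB_4'/VB_4''\cong\mathbb Z_3\oplus\mathbb Z_3\oplus\mathbb Z_3$; and $VB_n'$ is perfect for $n\ge5$. None of this is used below. The question: is it true that $VB_n'$ is not finitely presented for $n\ge4$? As posed, the statement is false. It is true for $n=4$ and false for every $n\ge5$.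

**Theorem A.** $VB_4'$ is not finitely presented. For every $n\ge5$, $VB_n'$ is finitely presented.

The second theorem concerns higher finiteness. A group $G$ is *of type $F_m$* if it has a $K(G,1)$ with finite $m$-skeleton, and *of type $FP_m$* if the trivial module $\mathbb Z$ has a projective resolution over $\mathbb Z[G]$ that is finitely generated in degrees $\le m$; type $F_\infty$ means type $F_m$ for all $m$. Type $F_1$ and type $FP_1$ both mean finitely generated, $F_2$ means finitely presented, and for a finitely presented group $F_m\Leftrightarrow FP_m$ when $m\ge2$. For example, the free abelian group $\mathbb Z^d$ is of type $F_\infty$, because the torus is a finite $K(\mathbb Z^d,1)$. If $G$ is of type $F_m$ or $FP_m$, then $H_i(G;F)$ is finite-dimensional for every field $F$ and $i\le m$. All these properties pass to and from subgroups of finite index.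

**Theorem B.** Let $n\ge3$.

1. For all $m\ge1$: $VB_n'$ is of type $FP_m$ if and only if $\tilde H_j(\Omega_n;\mathbb Z)=0$ for all $j\le m-1$. For $n\ge5$ and $m\ge2$, type $F_m$ is equivalent to type $FP_m$.
2. $\Omega_n$ is $\lfloor\frac{2n-7}3\rfloor$-connected. Hence $VB_n'$ is of type $F_m$ for $m=\lfloor\frac{2n-4}3\rfloor$.
3. $VB_n'$ is never of type $FP_{n-1}$.
4. $VB_4'$ is of type $F_1$ but not $FP_2$; $VB_5'$ is of type $F_2$ but not $FP_3$.

So the finiteness length of $VB_n'$ (the largest $m$ for which it has type $F_m$) lies between $\lfloor\frac{2n-4}3\rfloor$ and $n-2$, with exact values $1,2$ for $n=4,5$. No exact value is claimed for $n\ge6$; by part 1 it is determined by the homology of $\Omega_n$.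

Sections 3–8 prove Theorem A and do not use Theorem B. Sections 9–11 prove Theorem B.

**Conventions.** A space is *$k$-connected* if it is nonempty and $\pi_i=0$ for $i\le k$; so $(-1)$-connected means nonempty, and for $k\le-2$ the condition is void. For a simplex $\sigma$ of a simplicial complex $X$, the closed star $\mathrm{st}_X(\sigma)$ consists of the simplices $\tau$ with $\tau\cup\sigma\in X$, and the link $\mathrm{lk}_X(\sigma)$ of those that in addition satisfy $\tau\cap\sigma=\emptyset$. Thus $\mathrm{st}_X(\sigma)=\sigma*\mathrm{lk}_X(\sigma)$ is contractible. If $X$ is $k$-connected and $Y$ is $l$-connected with $k,l\ge-2$, then the join $X*Y$ is $(k+l+2)$-connected. Permutations are composed from right to left.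

## 3. Splitting off the symmetric group

The first task is to replace $VB_n'$ by the kernel of a map to $\mathbb Z$ on a group with a simpler presentation.

Let $n\ge3$. Let $A_n$ be the group with one generator $\delta_{i,j}$ for each arc $(i,j)$ on $[n]$ and relations
$$\delta_{i,j}\delta_{k,l}=\delta_{k,l}\delta_{i,j}\ (i,j,k,l\text{ distinct}),\qquad \delta_{i,j}\delta_{j,k}\delta_{i,j}=\delta_{j,k}\delta_{i,j}\delta_{j,k}\ (i,j,k\text{ distinct}).\tag{1}$$
The relations in (1) correspond exactly to the compatible pairs of arcs, that is, to the edges of $\Omega_n$. The symmetric group $S_n$ acts on $A_n$ by $w\cdot\delta_{i,j}=\delta_{w(i),w(j)}$. Let $s_i=(i\ \,i{+}1)$.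

**Lemma 1.** $VB_n\cong A_n\rtimes S_n$ via $\varphi:\rho_i\mapsto s_i,\ \sigma_i\mapsto\delta_{i,i+1}$.

*Proof.* **Step 1: $\varphi$ is well defined.** The symmetric group relations hold in $S_n$. For $|i-j|\ge2$ the arcs $(i,i+1),(j,j+1)$ are disjoint, so their generators commute; the arcs $(i,i+1),(i+1,i+2)$ are head to tail, so the braid relation holds. For $|i-j|\ge2$, $s_j$ fixes $i$ and $i+1$, so it commutes with $\delta_{i,i+1}$. For the last mixed relation put $w=s_is_{i+1}$. Then $w(i)=s_i(i)=i+1$ and $w(i+1)=s_i(i+2)=i+2$, so $w\,\delta_{i,i+1}w^{-1}=\delta_{i+1,i+2}$, as required.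

**Step 2: construct the inverse.** Let $\iota:S_n\to VB_n$ be the homomorphism $s_i\mapsto\rho_i$. Put $\psi|_{S_n}=\iota$ and $\psi(\delta_{i,j})=\iota(w)\sigma_1\iota(w)^{-1}$ for any $w\in S_n$ with $w(1)=i$, $w(2)=j$. Two choices of $w$ differ by right multiplication by an element of the pointwise stabilizer of $\{1,2\}$, which is $\langle s_3,\dots,s_{n-1}\rangle$; as $\rho_3,\dots,\rho_{n-1}$ commute with $\sigma_1$, the choice does not matter. Replacing $w$ by $uw$ gives
$$\iota(u)\,\psi(\delta_{i,j})\,\iota(u)^{-1}=\psi(\delta_{u(i),u(j)})\qquad(u\in S_n).\tag{2}$$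
Next, $\psi(\delta_{i,i+1})=\sigma_i$ for all $i$. For $i=1$ take $w=1$. If it holds for $i$, the mixed relation reads $\sigma_{i+1}=\iota(w)\sigma_i\iota(w)^{-1}$ with $w=s_is_{i+1}$, and by (2) and Step 1 the right side is $\psi(\delta_{i+1,i+2})$.

**Step 3: $\psi$ respects the relations.** Relation (2) is the semidirect product relation. As $S_n$ is transitive on ordered triples and on ordered quadruples of distinct elements, (2) shows that under $\psi$ each relation in (1) becomes an $\iota(S_n)$-conjugate of $\sigma_1\sigma_3=\sigma_3\sigma_1$ or of $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$, so it holds. Thus $\psi:A_n\rtimes S_n\to VB_n$ is a homomorphism.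

**Step 4: mutually inverse.** On generators $\psi\varphi(\rho_i)=\rho_i$, $\psi\varphi(\sigma_i)=\psi(\delta_{i,i+1})=\sigma_i$, $\varphi\psi(s_i)=s_i$, and $\varphi\psi(\delta_{i,j})=w\,\delta_{1,2}w^{-1}=\delta_{i,j}$. $\square$

Let $\chi:A_n\to\mathbb Z$ be the homomorphism $\delta_{i,j}\mapsto1$, and let $K_n=\ker\chi$.

**Lemma 2.** $K_n$ is a finite-index subgroup of $VB_n'$. Hence $VB_n'$ is finitely presented (of type $F_m$, of type $FP_m$) if and only if $K_n$ is.

*Proof.* In $VB_n^{ab}$ all $\sigma_i$ have the same class, since $\sigma_{i+1}$ is conjugate to $\sigma_i$, and so do all $\rho_i$, by the braid relation for the $\rho_i$. The relations that remain say only that twice the class of $\rho_1$ is $0$. So $VB_n^{ab}=\mathbb Z\times\mathbb Z_2$, generated by the classes of $\sigma_1$ and $\rho_1$. Each $\delta_{i,j}$ is conjugate to $\sigma_1$, so $g\in A_n$ maps to $(\chi(g),0)$, and $VB_n'\cap A_n=K_n$. So $VB_n'/K_n$ embeds in $VB_n/A_n=S_n$ and is finite. $\square$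

**The case $n=3$ by hand.** By the picture of $\Omega_3$, the six generators of $A_3$ split into two triples, with relations only inside each triple. So $A_3=E*E$, where
$$E=\langle a,b,c\mid aba=bab,\ bcb=cbc,\ cac=aca\rangle .$$
Let $K_3$ act on the Bass–Serre tree of $E*E$. Since $\chi$ maps each factor onto $\mathbb Z$, we have $A_3=K_3E$ for each factor, so the quotient graph has two vertices. Its edges correspond to $K_3\backslash A_3\cong\mathbb Z$, so there are infinitely many. The group $K_3$ maps onto the fundamental group of this quotient graph, a free group of infinite rank. So $K_3$ is not finitely generated, and neither is $VB_3'$. The disconnectedness of $\Omega_3$ is what produced the free product.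

## 4. Four strands and the triangle Artin group

In Section 1 the complex $\Omega_4$ retracted onto a hollow triangle by way of matchings. The same recipe works for groups. Let $E$ be as above, let $\chi_E:E\to\mathbb Z$ send $a,b,c\mapsto1$, and put $Q=\ker\chi_E$.

**Proposition 3.** $K_4$, and hence $VB_4'$, is not finitely presented.

*Proof.* **Step 1: $Q$ is a retract of $K_4$.** The purpose is to pass to a smaller group. Define $r:A_4\to E$ by sending $\delta_{i,j}$ to $a$, $b$ or $c$ according to whether the perfect matching containing $\{i,j\}$ is $12|34$, $13|24$ or $14|23$. If $i,j,k,l$ are distinct, then $\delta_{i,j},\delta_{k,l}$ have the same image, so the commutation relations hold. If $i,j,k$ are distinct, then $\{i,j\},\{j,k\}$ lie in different matchings, and any two of $a,b,c$ satisfy the braid relation. So $r$ is well defined. Define $s:E\to A_4$ by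
$$a\mapsto\delta_{1,2},\qquad c\mapsto\delta_{2,3},\qquad b\mapsto\delta_{3,1}.$$
The pairs $(1,2),(2,3)$; $(2,3),(3,1)$; $(3,1),(1,2)$ are head to tail, so $s$ is well defined. We have $rs=\mathrm{id}$, $\chi_Er=\chi$ and $\chi s=\chi_E$. So $r$ and $s$ restrict to maps $K_4\to Q\to K_4$ that make $Q$ a retract of $K_4$.

**Step 2: finite presentability passes to retracts.** Suppose $K_4$ is finitely presented, with finite generating set $S$, and let $N\lhd K_4$ be the normal closure of the finitely many elements $x\cdot sr(x)^{-1}$, $x\in S$. They lie in $\ker r$, as $r(x)\,rsr(x)^{-1}=1$. Conversely, the identity and $sr$ are endomorphisms of $K_4$ that agree modulo $N$ on $S$, so $g\equiv sr(g)$ modulo $N$ for all $g$; if $r(g)=1$ then $g\in N$. So $\ker(r|_{K_4})=N$, and $Q=K_4/N$ is finitely presented. It remains to show that $Q$ is not.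

**Step 3: a two-dimensional $K(E,1)$.** The purpose is to be able to compute the homology of $E$. Recall: for an Artin group with generating set $S$ and Coxeter group $W$, a subset $T\subset S$ is *spherical* if the subgroup $W_T$ that it generates is finite. The Salvetti complex has one cell of dimension $|T|$ for each spherical $T$ (including $\emptyset$), and its $2$-skeleton is the presentation complex. The $K(\pi,1)$ conjecture for the Artin group says that it is aspherical. Now $E$ is the Artin group of type $\tilde A_2$. Its Coxeter group is infinite, while two generators generate a finite group $S_3$; so the spherical subsets are those with at most two elements. Hence the Salvetti complex is the presentation complex $P$, with $1,3,3$ cells in dimensions $0,1,2$. The $K(\pi,1)$ conjecture holds here (R. Charney, M. Davis, J. Amer. Math. Soc. 8 (1995), 597–627; for type $\tilde A_n$ also C. Okonek, Math. Z. 168 (1979); see also Charney–Davis, *Finite $K(\pi,1)$s for Artin groups*, 1995). So $P$ is aspherical.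

**Step 4: an Euler characteristic that should vanish.** Suppose $Q$ is finitely presented. Then $Q$ has a $K(Q,1)$ with finite $2$-skeleton, so $H_i(Q;\mathbb Q)$ is finite-dimensional for $i\le2$. Let $E$ act on $\mathbb Q[t^{\pm1}]$ and on $\mathbb Q(t)$ through $\chi_E$, with $1\in\mathbb Z$ acting as multiplication by $t$. As an $E$-module, $\mathbb Q[t^{\pm1}]$ is induced from the trivial $Q$-module $\mathbb Q$, so Shapiro's lemma gives $H_i(E;\mathbb Q[t^{\pm1}])=H_i(Q;\mathbb Q)$. Since $\mathbb Q(t)$ is flat over $\mathbb Q[t^{\pm1}]$,
$$H_i(E;\mathbb Q(t))=\mathbb Q(t)\otimes_{\mathbb Q[t^{\pm1}]}H_i(Q;\mathbb Q)=0\qquad(i\le2),$$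
because a $\mathbb Q[t^{\pm1}]$-module that is finite-dimensional over $\mathbb Q$ is torsion. On the other hand, by Step 3, $H_*(E;\mathbb Q(t))$ is the homology of a complex of $\mathbb Q(t)$-spaces of dimensions $1,3,3$ in degrees $0,1,2$, and its Euler characteristic is $1-3+3=1\ne0$. This is a contradiction. So $Q$ is not finitely presented, hence neither is $K_4$, and by Lemma 2 neither is $VB_4'$. $\square$

**The same plan for five strands.** A sensible person now tries to retract $A_n$ onto $E$ for all $n\ge4$. The section $s$ makes sense for every $n\ge3$. But for $n\ge5$ there is no homomorphism $r:A_n\to E$ with $rs=\mathrm{id}$. Indeed $\delta_{4,5}$ commutes with $\delta_{1,2},\delta_{2,3},\delta_{3,1}$, so $r(\delta_{4,5})$ would commute with $a,b,c$ and be central in $E$. If $xyx=yxy$, then $(xy)x(xy)^{-1}=y$, so head-to-tail generators are conjugate; thus $\delta_{1,2}$, $\delta_{2,4}$, $\delta_{4,5}$ are conjugate. Hence $a=r(\delta_{1,2})$ would be conjugate to a central element, and so central itself. But $a\mapsto(1\,2)$, $b\mapsto(2\,3)$, $c\mapsto(1\,3)$ defines a homomorphism $E\to S_3$ (distinct transpositions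 in $S_3$ satisfy the braid relation), and $(1\,2)$ is not central. The obstruction is $\delta_{4,5}$, the generator of the arc that filled the loop $\ell$ in Section 1. This suggests reversing the goal and proving finite presentability.

## 5. Braid groups carried by forests

For a positive result we want $K_n$ to act on a space with well-understood stabilizers. The stabilizers will come from subgroups of $A_n$ attached to forests.

For a linear forest $T$ let $\mathcal A_T$ be the abstract group generated by $\{\delta_a:a\in T\}$ with the relations of (1) between these generators. Along a directed path, consecutive arcs satisfy the braid relation and other pairs commute; arcs in different components commute. So if the components of $T$ have $k_1,\dots,k_c$ vertices, then $\mathcal A_T\cong\prod_jB_{k_j}$, a product of braid groups. For $T=\{(1,4),(4,2),(3,5)\}$ on five vertices, $\mathcal A_T\cong B_3\times B_2$.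

**Lemma 4.** (a) The map $\mathcal A_T\to A_n$ is injective; write $A_T$ for its image. (b) If $T\ne\emptyset$, then $\chi(A_T)=\mathbb Z$, and $K_T:=K_n\cap A_T$ is finitely presented, indeed of type $F_\infty$.

*Proof.* **Step 1, for (a): a representation of the whole of $A_n$.** Let $\beta_{i,j}$ be the endomorphism of the free group $F(x_1,\dots,x_n)$ given by
$$x_i\mapsto x_ix_jx_i^{-1},\qquad x_j\mapsto x_i,\qquad x_k\mapsto x_k\ (k\ne i,j).$$
It is an automorphism, with inverse $x_i\mapsto x_j$, $x_j\mapsto x_j^{-1}x_ix_j$. For $i,j,k,l$ distinct, $\beta_{i,j}$ and $\beta_{k,l}$ commute. For the braid relation it suffices, by renaming variables, to treat $(1,2),(2,3)$. Compute with maps composed from right to left: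
$$\beta_{12}\beta_{23}\beta_{12}(x_1)=\beta_{12}(x_1x_2x_3x_2^{-1}x_1^{-1})=(x_1x_2x_1^{-1})(x_1x_3x_1^{-1})(x_1x_2^{-1}x_1^{-1})=x_1x_2x_3x_2^{-1}x_1^{-1},$$
$$\beta_{12}\beta_{23}\beta_{12}(x_2)=\beta_{12}\beta_{23}(x_1)=x_1x_2x_1^{-1},\qquad \beta_{12}\beta_{23}\beta_{12}(x_3)=\beta_{12}(x_2)=x_1,$$
and
$$\beta_{23}\beta_{12}\beta_{23}(x_1)=\beta_{23}(x_1x_2x_1^{-1})=x_1x_2x_3x_2^{-1}x_1^{-1},$$
$$\beta_{23}\beta_{12}\beta_{23}(x_2)=\beta_{23}\beta_{12}(x_2x_3x_2^{-1})=\beta_{23}(x_1x_3x_1^{-1})=x_1x_2x_1^{-1},\qquad \beta_{23}\beta_{12}\beta_{23}(x_3)=\beta_{23}(x_1)=x_1.$$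
The two agree. So $\delta_{i,j}\mapsto\beta_{i,j}$ defines a homomorphism $A_n\to\mathrm{Aut}(F_n)$.

**Step 2, for (a): restrict to a forest.** Under $\prod_jB_{k_j}=\mathcal A_T\to A_n\to\mathrm{Aut}(F_n)$, the factor $B_{k_j}$ acts on the free factor generated by the vertices of the $j$-th component by Artin's representation, which is faithful (Artin), and trivially on the free factors of the other components. An element that acts trivially therefore has all its components trivial. So the composite is injective, and so is its first map.

**Step 3, for (b).** As $T\neq\emptyset$ and $\chi(\delta_a)=1$, $\chi(A_T)=\mathbb Z$. Let $z\in A_T$ be the product of the full twists of the factors $B_{k_j}$. It is central in $A_T$. The full twist of $B_k$ is a positive word of length $k(k-1)$, so $N:=\chi(z)=\sum_jk_j(k_j-1)>0$. If $\chi(g)=mN$, then $gz^{-m}\in K_T$; and $\langle z\rangle\cap K_T=1$. So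
$$\{g\in A_T:\chi(g)\in N\mathbb Z\}=\langle z\rangle\times K_T .$$
This group has finite index in $A_T$. Braid groups are of type $F_\infty$, so $A_T$ is, and so is $\langle z\rangle\times K_T$. In particular the latter is finitely presented, and adding the relation $z=1$ gives a finite presentation of $K_T$. Moreover $K_T$ is a retract of $\langle z\rangle\times K_T$, and retracts of groups of type $F_\infty$ are of type $F_\infty$. $\square$

## 6. Cosets of the nontrivial forest subgroups

A group of this kind acts on a complex built from the cosets of its subgroups $A_T$. The usual version allows $T=\emptyset$, so that single elements $\{g\}=gA_\emptyset$ are vertices. For us this version fails at a definite point: the $K_n$-orbits of the vertices $gA_\emptyset$ correspond to $K_n\backslash A_n\cong\mathbb Z$, so there are infinitely many orbits, and criteria that need finitely many orbits do not apply. For $T\ne\emptyset$, on the other hand, $\chi(A_T)=\mathbb Z$, and this will make $K_n$ transitive on $A_n/A_T$.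

So we throw the trivial cosets away. The price is that each discarded vertex had a copy of $\Omega_n$ as its link, so holes of $\Omega_n$ may become holes of the space. This is what $\Omega_n$ is for: if it is simply connected, no loops appear.

**Definition (the complex $D'$).** Write $A=A_n$, $K=K_n$. Let $\mathcal Q$ be the poset of nonempty linear forests on $[n]$, ordered by inclusion, and $Y=|\mathcal Q|$ its order complex, i.e. the barycentric subdivision of $\Omega_n$. Let $D'$ be the order complex of the poset of pairs $(gA_T,T)$, $g\in A$, $T\in\mathcal Q$, where $(gA_T,T)\le(g'A_{T'},T')$ iff $T\subset T'$ and $gA_T\subset g'A_{T'}$. The group $A$ acts by left multiplication on the first coordinate.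

In a chain, let $g$ be an element of the smallest coset; it lies in all the others. So each simplex has the form
$$g\cdot(A_{T_0}<\dots<A_{T_p}),\qquad T_0\subset\dots\subset T_p .\tag{3}$$
Since $A$ preserves the second coordinate, an element that stabilizes this simplex fixes each vertex, so the stabilizer is $\bigcap_igA_{T_i}g^{-1}=gA_{T_0}g^{-1}$, and it fixes the simplex pointwise. Identify $Y$ with the subcomplex spanned by the vertices $v_T=(A_T,T)$. By (3) every simplex is a translate of a simplex of $Y$, and of only one since the forests $T_i$ are preserved. So every $A$-orbit of points meets $Y$ in exactly one point: $Y$ is a strict fundamental domain.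

**Lemma 5.** If $\Omega_n$ is simply connected, so is $D'$.

*Proof.* **Step 1: $D'$ is connected.** $Y$ is connected, and $D'=\bigcup_ggY$. For every arc $a$, $\delta_a^{\pm1}$ fixes $v_{\{a\}}$, so $gY$ and $g\delta_a^{\pm1}Y$ share the vertex $gv_{\{a\}}$. Writing $g$ as a word in the $\delta_a^{\pm1}$, we connect $Y$ to $gY$ through translates with consecutive ones meeting.

**Step 2: lift the stabilizers to the universal cover.** The plan is to lift the whole action of $A$ to the universal cover $p:\tilde D\to D'$, and then to use it to build a section of $p$. Let $\tilde G$ be the group of pairs $(g,f)$ with $g\in A$ and $f:\tilde D\to\tilde D$ a homeomorphism lifting the action of $g$; it acts on $\tilde D$ via $f$. Since $Y$ is simply connected, it lifts to $\tilde Y\subset\tilde D$; for $y\in Y$ let $\tilde y\in\tilde Y$ be its lift. Each $g\in A_T$ fixes $v_T$, so it has a unique lift that fixes $\tilde v_T$. By uniqueness this gives a homomorphism $\lambda_T:A_T\to\tilde G$. If $T\subset T'$ and $g\in A_T$, then $g$ fixes the edge $v_Tv_{T'}$ of $Y$ pointwise. So $\lambda_T(g)$ carries the lift of this edge starting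 at $\tilde v_T$, which lies in $\tilde Y$, to itself, and thus fixes $\tilde v_{T'}$. Hence $\lambda_{T'}|_{A_T}=\lambda_T$.

**Step 3: the lifts satisfy the relations of $A$.** Put $\lambda(\delta_a)=\lambda_{\{a\}}(\delta_a)$. Every defining relation of $A$ involves the two arcs of a two-arc linear forest $\{a,b\}$. It holds for $\lambda(\delta_a),\lambda(\delta_b)$, because $\lambda_{\{a,b\}}$ is a homomorphism that extends $\lambda_{\{a\}}$ and $\lambda_{\{b\}}$. So $\lambda$ extends to a homomorphism $A\to\tilde G$. As $A_T$ is generated by the $\delta_a$ with $a\in T$, we get $\lambda|_{A_T}=\lambda_T$ for all $T\in\mathcal Q$; and $\lambda(g)$ lifts $g$.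

**Step 4: a section of $p$.** Define $s:D'\to\tilde D$ by $s(gy)=\lambda(g)\tilde y$ for $g\in A$, $y\in Y$. It is well defined: suppose $gy=g'y'$. Then $y=y'$ since $Y$ is a strict fundamental domain. Let $\Delta$ be the simplex of $Y$ whose interior contains $y$, and $T$ the least element of its chain. Then $h=g^{-1}g'$ lies in $A_T$, the stabilizer of $\Delta$. Now $\lambda(h)=\lambda_T(h)$ fixes $\tilde v_T$ and lifts a map that fixes $\Delta$ pointwise, so it fixes the lift of $\Delta$ in $\tilde Y$, and $\lambda(h)\tilde y=\tilde y$. On each closed simplex $g\Delta$ the map $s$ is $g^{-1}$ followed by the lift $\Delta\to\tilde Y$ and by $\lambda(g)$, so it is continuous there, hence continuous. And $ps=\mathrm{id}$.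

**Step 5: conclusion.** The image of a continuous section of a covering is open and closed. Since $\tilde D$ is connected, $s$ is onto, so $p$ is a homeomorphism and $D'$ is simply connected. $\square$

**Proposition 6.** If $\Omega_n$ is simply connected, then $VB_n'$ is finitely presented.

*Proof.* By Lemma 5, $D'$ is simply connected. Consider the action of $K$ on it.

**Step 1: finitely many orbits.** Take a simplex as in (3). As $T_0\ne\emptyset$, Lemma 4(b) provides $a\in A_{T_0}$ with $\chi(a)=\chi(g)$. Then $h=ga^{-1}\in K$. Since $a\in A_{T_0}\subset A_{T_i}$ for all $i$, the simplex equals $h\cdot(A_{T_0}<\dots<A_{T_p})$. So the $K$-orbits of simplices correspond to the simplices of the finite complex $Y$.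

**Step 2: stabilizers.** The stabilizer in $K$ of $h\cdot(A_{T_0}<\dots<A_{T_p})$ is $K\cap hA_{T_0}h^{-1}=hK_{T_0}h^{-1}$. It fixes the simplex pointwise and is finitely presented by Lemma 4(b).

**Step 3: Brown's theorem.** (K. S. Brown, J. Pure Appl. Algebra 32 (1984), 1–10.) A group that acts cellularly on a simply connected CW-complex, with finitely many orbits of cells of dimension $\le2$, finitely presented vertex stabilizers and finitely generated edge stabilizers, is finitely presented. So $K$ is finitely presented, and by Lemma 2 so is $VB_n'$. $\square$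

What remains for Theorem A is a statement about a finite simplicial complex: $\Omega_n$ is simply connected for $n\ge5$.

## 7. Gluing contractible pieces and contracting paths

Two tools are needed. The first says when attaching contractible pieces keeps a complex connected up to degree $k$; the second identifies links in $\Omega_n$.

**Lemma 7 (gluing).** Let $k\ge0$ and $X=X_0\cup\bigcup_\alpha C_\alpha$ (subcomplexes) with each $C_\alpha$ contractible, $C_\alpha\cap C_\beta\subset X_0$ for $\alpha\ne\beta$, and each $C_\alpha\cap X_0$ $(k-1)$-connected. If $X_0$ is $k$-connected, so is $X$.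

*Proof.* The intersection $C_\alpha\cap X_0$ is nonempty, as $k-1\ge-1$. Since $C_\alpha$ is contractible, $\pi_i(C_\alpha,C_\alpha\cap X_0)\cong\pi_{i-1}(C_\alpha\cap X_0)$ vanishes for $1\le i\le k$, so the CW pair $(C_\alpha,C_\alpha\cap X_0)$ is $k$-connected. Hence it is homotopy equivalent rel $C_\alpha\cap X_0$ to a pair obtained from $C_\alpha\cap X_0$ by attaching cells of dimension $>k$ only (Hatcher, *Algebraic Topology*, Cor. 4.16). The $C_\alpha$ meet each other only inside $X_0$, so these equivalences fit together: $X$ is homotopy equivalent rel $X_0$ to a complex obtained from $X_0$ by attaching cells of dimension $>k$. So $(X,X_0)$ is $k$-connected, $\pi_i(X_0)\to\pi_i(X)$ is onto for $i\le k$, and $X$ is $k$-connected. $\square$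

**Lemma 8 (contraction).** Let $\pi$ be a directed path in $[n]$ with vertices $v_0,\dots,v_t$ in this order, $t\ge1$. Collapse the vertices of $\pi$ to one vertex $v$. Then $\mathrm{lk}_{\Omega_n}(\pi)$ is isomorphic to the complex of linear forests on the resulting $n-t$ vertices, so to $\Omega_{n-t}$, by
$$(x,y)\leftrightarrow(x,y),\qquad (x,v_0)\leftrightarrow(x,v),\qquad (v_t,y)\leftrightarrow(v,y)\qquad(x,y\text{ off }\pi).\tag{4}$$

*Proof.* Let $\tau$ be a set of arcs with $\tau\cap\pi=\emptyset$ and $\tau\cup\pi$ a linear forest. The vertices $v_0,\dots,v_{t-1}$ already have out-degree $1$ and $v_1,\dots,v_t$ already have in-degree $1$, so no arc of $\tau$ starts in $\{v_0,\dots,v_{t-1}\}$ or ends in $\{v_1,\dots,v_t\}$. Also $(v_t,v_0)\notin\tau$, as it would close a cycle. So the arcs of $\tau$ are of the three types on the left sides in (4), and (4) is a bijection from the arcs of these types to all arcs on the $n-t$ vertices. For a set $\tau$ of such arcs, the out-degree of $v$ after collapsing is that of $v_t$ in $\tau$, the in-degree of $v$ is that of $v_0$ in $\tau$, and the other degrees are unchanged. A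 directed cycle of $\tau\cup\pi$ that meets $\pi$ can enter $\pi$ only at $v_0$ and leave it only at $v_t$, so it contains $\pi$; such cycles correspond to the directed cycles through $v$. Cycles off $\pi$ correspond to cycles that avoid $v$. So $\tau\cup\pi$ is a linear forest iff the collapsed set is one. $\square$

For example, let $n=4$ and $\pi=\{(1,2)\}$. The link of $(1,2)$ in $\Omega_4$ involves the arcs $(3,4),(4,3),(3,1),(4,1),(2,3),(2,4)$; collapsing $1,2$ to $v$ they become the six arcs on $\{v,3,4\}$, and the link is two hollow triangles.

## 8. $\Omega_n$ is simply connected for $n\ge5$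

Fix the arc $e=(1,2)$ and try to use it as a cone point. Which forests $\sigma$ not containing $e$ cannot be enlarged by $e$? There are three obstructions: another arc out of $1$; another arc into $2$; a directed path in $\sigma$ from $2$ to $1$. We build $\Omega_n$ up from the star of $e$ by allowing these obstructions one after the other, and we control the links along which new pieces are glued.

These links are of the following kind. Let $Z_m\subset\Omega_m$ be the subcomplex of forests with no arc starting at $1$, and let $Z_m^\flat\subset Z_m$ be the subcomplex of those that do not contain $(2,1)$.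

**Lemma 9.** For $m\ge4$, the complexes $Z_m^\flat,Z_m,\Omega_m$ are connected.

*Proof.* The vertices of $Z_m^\flat$ are the arcs $(i,j)$ with $i\ge2$ other than $(2,1)$. We connect each of them to $(3,1)$.

- An arc $(i,j)$ with $i,j\ge2$, $i\ne3$, is adjacent to $(3,1)$: the two are disjoint if $j\ne3$, and head to tail, $i\to3\to1$, if $j=3$.
- An arc $(3,j)$ with $j\ge2$ is adjacent to $(j,l)$ for any $l\in\{2,\dots,m\}\setminus\{3,j\}$, which exists as $m\ge4$; and $(j,l)$ is adjacent to $(3,1)$ by the previous case.
- An arc $(i,1)$ with $i\ge4$ is disjoint from $(2,3)$, which is adjacent to $(3,1)$.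

So $Z_m^\flat$ is connected. $Z_m$ has the one further vertex $(2,1)$, adjacent to $(3,4)$. $\Omega_m$ has the further vertices $(1,j)$, each adjacent to some $(k,l)$ with $k,l\notin\{1,j\}$, an arc of $Z_m^\flat$. $\square$

**Proposition 10 (decomposition).** Let $n\ge4$, $e=(1,2)$, and consider
$$X''\subset X^\flat\subset X\subset\Omega_n ,$$
where $X$ consists of the forests with no arc $(1,j)$, $j\ge3$; $X^\flat$ of those in $X$ that do not contain $(2,1)$; and $X''$ of those in $X^\flat$ with no arc $(i,2)$, $i\ge3$. Then the following hold, and in each case the pieces added are contractible and meet each other only inside the smaller complex.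

1. $\Omega_n$ is $X$ together with the stars $\mathrm{st}(1,j)$, $j\ge3$, each meeting $X$ in a complex $\cong\Omega_{n-1}$.
2. $X$ is $X^\flat$ together with $\mathrm{st}_X(2,1)$, which meets $X^\flat$ in a complex $\cong Z_{n-1}$.
3. $X^\flat$ is $X''$ together with the stars $\mathrm{st}_{X^\flat}(i,2)$, $i\ge3$, each meeting $X''$ in a complex $\cong Z_{n-1}^\flat$.
4. $X''$ is $\mathrm{st}_{X''}(e)$ together with the subcomplexes $\pi*G_\pi$, where $\pi$ runs over the directed paths from $2$ to $1$ with $t\ge2$ arcs, regarded as $(t-1)$-simplices, and $G_\pi\cong\Omega_{n-1-t}$ (empty if $n-1-t\le1$). Each meets $\mathrm{st}_{X''}(e)$ in $\partial\pi*G_\pi$, where $\partial\pi\cong S^{t-2}$.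

*Proof.* **Step 1: arcs out of $1$.** A forest not in $X$ contains some $(1,j)$, $j\ge3$, so it lies in $\mathrm{st}(1,j)$. A simplex in $\mathrm{st}(1,j)$ has no arc out of $1$ except possibly $(1,j)$; so a simplex in two of these stars has no arc out of $1$ and lies in $X$. A simplex of $\mathrm{st}(1,j)\cap X$ does not contain $(1,j)$, so it is in $\mathrm{lk}(1,j)$. Conversely, a forest in $\mathrm{lk}(1,j)$ has no arc out of $1$ (in particular, not $e$), so it is in $X$. Thus the intersection is $\mathrm{lk}(1,j)\cong\Omega_{n-1}$ by Lemma 8.

**Step 2: the arc $(2,1)$.** A forest in $X$ but not in $X^\flat$ contains $(2,1)$. So $X=X^\flat\cup\mathrm{st}_X(2,1)$, with intersection $\mathrm{lk}_X(2,1)$. A forest in this link has no arc out of $1$: $(1,j)$ with $j\ge3$ is excluded in $X$, and $e$ makes a cycle with $(2,1)$. Contract $(2,1)$ to $v$; here $v_0=2$, $v_1=1$, and the arcs out of $v$ correspond to arcs out of $1$. So the link is the complex of all forests on $n-1$ vertices with no arc out of $v$, i.e. $\cong Z_{n-1}$.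

**Step 3: arcs into $2$.** A forest in $X^\flat$ but not in $X''$ contains some $(i,2)$, $i\ge3$. A simplex in two of the stars $\mathrm{st}_{X^\flat}(i,2)$ has no arc into $2$, so it lies in $X''$. As in Step 1, $\mathrm{st}_{X^\flat}(i,2)\cap X''=\mathrm{lk}_{X^\flat}(i,2)$, since forests in this link have no arc into $2$. They also have no arc out of $1$: $(1,j)$ with $j\ge3$ is excluded, and $e$ is incompatible with $(i,2)$. Contract $(i,2)$ to $v$; here $v_0=i$, $v_1=2$, so the excluded arc $(2,1)$ corresponds to $(v,1)$. The link is thus the complex of forests on $n-1$ vertices with no arc out of $1$ and without $(v,1)$, i.e. $\cong Z_{n-1}^\flat$ with $v$ in the role of $2$.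

**Step 4: paths from $2$ to $1$.** Let $\sigma\in X''$. Its only possible arc out of $1$ and its only possible arc into $2$ is $e$. So the only thing that can prevent $\sigma\cup\{e\}$ from being a linear forest is a directed path $\pi\subset\sigma$ from $2$ to $1$; if there is none, $\sigma\cup\{e\}$ is a linear forest, again in $X''$. If there is one, it is unique, since out-degrees are at most $1$, and it has $t\ge2$ arcs, since $(2,1)\notin\sigma$. Hence $X''$ is the union of $\mathrm{st}_{X''}(e)$ and the stars $\mathrm{st}_{X''}(\pi)=\pi*G_\pi$ with $G_\pi=\mathrm{lk}_{X''}(\pi)$. By Lemma 8, with $v_0=2$, $v_t=1$, the arcs that can be added to $\pi$ are $(x,y)$, $(x,2)$ and $(1,y)$ with $x,y$ off $\pi$; the latter two kinds have $x,y\ge3$ and are excluded in $X''$. So $G_\pi$ consists of all forests on the $n-1-t$ vertices off $\pi$.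

Let $\tau$ be a simplex of $\pi*G_\pi$. If $\tau\not\supset\pi$, then $\tau$ contains no path from $2$ to $1$, because $\pi$ is the only such path in the forest $\tau\cup\pi$; so $\tau\in\mathrm{st}_{X''}(e)$. If $\tau\supset\pi$, then $\tau\notin\mathrm{st}_{X''}(e)$, and $\tau\notin\mathrm{st}_{X''}(\pi')$ for $\pi'\ne\pi$, since no forest contains two paths from $2$ to $1$. So $(\pi*G_\pi)\cap\mathrm{st}_{X''}(e)$ consists of the simplices of $\pi*G_\pi$ that do not contain $\pi$, that is, of $\partial\pi*G_\pi$, and the $\pi*G_\pi$ meet pairwise inside $\mathrm{st}_{X''}(e)$. $\square$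

**Why $(2,1)$ is treated separately.** It is tempting to regard $(2,1)$ as a path $\pi$ with $t=1$ and to include it in part 4. Then $\partial\pi=\emptyset$, and the star of $\pi$ would be glued to the simply connected complex $X''$ along $\Omega(\{3,\dots,n\})\cong\Omega_{n-2}$. For $n=5$ this is $\Omega_3$, which has two components, and gluing two simply connected complexes along two connected components produces a space with $\pi_1\cong\mathbb Z$. If we add $(2,1)$ only after the arcs $(i,2)$ are available, the link becomes $Z_{n-1}$, which is connected.

**Proposition 11.** $\Omega_n$ is simply connected for $n\ge5$.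

*Proof.* Apply Lemma 7 with $k=1$ four times; each time the intersections must be connected. In part 4 of Proposition 10, $\mathrm{st}_{X''}(e)$ is contractible. If $t\ge3$, then $\partial\pi*G_\pi$ is connected because $\partial\pi\cong S^{t-2}$ is (and is nonempty). If $t=2$, it is the suspension of $\Omega_{n-3}$, which is nonempty as $n-3\ge2$; so it is connected. Hence $X''$ is $1$-connected. By Lemma 9, as $n-1\ge4$, the complexes $Z_{n-1}^\flat$, $Z_{n-1}$, $\Omega_{n-1}$ are connected, so parts 3, 2, 1 show successively that $X^\flat$, $X$ and $\Omega_n$ are $1$-connected. $\square$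

**Proof of Theorem A.** The case $n=4$ is Proposition 3. For $n\ge5$ combine Propositions 11 and 6. $\square$

So the assertion "$VB_n'$ is not finitely presented for $n\ge4$" is disproved: it holds for $n=4$ and fails for all $n\ge5$.

## 9. The homology of $\Omega_n$ decides type $FP_m$

We prove part 1 of Theorem B. Let $n\ge3$, $A=A_n$, $K=K_n$, with $D'$ and $Y$ as in Section 6. Now we put the trivial cosets back.

**Step 1: a contractible complex $D\supset D'$.** Let $D$ be the order complex of the cosets $gA_T$ with $T$ a linear forest, $T=\emptyset$ included. (Here pairs and cosets are the same: if $gA_T\subset g'A_{T'}$ then $A_T\subset A_{T'}$, and in the Coxeter group $W$ of $A$ we get $W_T\subset W_{T'}$, hence $T\subset T'$, because a standard parabolic subgroup $W_{T'}$ contains no standard generators other than those in $T'$.) We claim that $D$ is contractible.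

$A$ is an Artin group on the set of arcs, with label $\infty$ on the incompatible pairs. A set of arcs without an $\infty$-labelled pair has in- and out-degrees $\le1$ and no $2$-cycle, so it is a disjoint union of directed paths and directed cycles of length $\ge3$; the corresponding Artin groups are products of groups of types $A_k$ and $\tilde A_k$. The spherical sets are those without cycles, i.e. exactly the linear forests. The $K(\pi,1)$ conjecture holds for types $A_k$ (Deligne, Invent. Math. 17 (1972)) and $\tilde A_k$ (Okonek 1979), hence for their products. It holds for an Artin group if it holds for all its $\infty$-free standard parabolic subgroups (Ellis–Sköldberg, Comment. Math. Helv. 85 (2010); Godelle–Paris, Math. Z. 272 (2012), where this is applied to virtual braid groups). So it holds for $A$. Equivalently (Charney–Davis, J. Amer. Math. Soc. 1995), $D$ is contractible.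

**Step 2: the difference between $D$ and $D'$.** No two vertices $gA_\emptyset$ are adjacent, and the cosets $hA_T\ni g$ with $T\ne\emptyset$ are the $gA_T$. So $D$ is obtained from $D'$ by attaching, for each $g\in A$, a cone with apex $gA_\emptyset$ over $gY$, where $Y\cong\Omega_n$ as spaces. Hence
$$H_i(D,D')\cong\bigoplus_{g\in A}\tilde H_{i-1}(\Omega_n).\tag{5}$$

**Step 3: vanishing homology implies $FP_m$.** Let $\tilde H_j(\Omega_n;\mathbb Z)=0$ for $j\le m-1$. By (5), $H_i(D,D')=0$ for $i\le m$. As $D$ is contractible, $\tilde H_j(D')\cong H_{j+1}(D,D')=0$ for $j\le m-1$. The group $K$ acts on $D'$ with finitely many orbits of simplices and with stabilizers $hK_Th^{-1}$ that are of type $F_\infty$ and fix simplices pointwise: Steps 1 and 2 of the proof of Proposition 6 hold for all $n\ge3$. By Brown (J. Pure Appl. Algebra 44 (1987), 45–75, Prop. 1.1), a group that acts like this on a complex with vanishing reduced homology in degrees $\le m-1$ is of type $FP_m$. So $K$ is of type $FP_m$, and by Lemma 2 so is $VB_n'$.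

**Step 4: homology of $A$ with twisted coefficients.** For the converse we compute some homology of $A$ exactly. Let $F$ be a field, and let $A$ act on $F(t)$ via $\chi$, with $1\in\mathbb Z$ acting as multiplication by $t$. The claim is
$$H_i(A;F(t))\cong\tilde H_{i-1}(\Omega_n;F(t)).\tag{6}$$
Recall that for a complex $C$ with an $A$-action and an $A$-module $M$, the equivariant homology $H^A_*(C;M)$ is the homology of $A$ with coefficients in the chain complex $C_*(C)\otimes M$. If $C$ is contractible, it is $H_*(A;M)$. If stabilizers fix simplices pointwise, there is a spectral sequence that converges to $H^A_{p+q}(C;M)$, with $E^1_{pq}$ the direct sum of $H_q(A_\sigma;M)$ over representatives $\sigma$ of the orbits of $p$-simplices. For a pair whose relative chains form free $\mathbb Z[A]$-modules, $H_*^A(C,C';M)$ is the homology of $C_*(C,C')\otimes_AM$. There is a long exact sequence for pairs.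

First, $H_i^A(D;F(t))=H_i(A;F(t))$. Second, $H^A_*(D';F(t))=0$. Indeed the stabilizers are the groups $gA_Tg^{-1}$ with $T\ne\emptyset$, and by the proof of Lemma 4(b) each has a central element $z$ with $\chi(z)=N\ne0$. In the homology $H_q$ of any group, conjugation by an element $z$ together with the action of $z$ on the coefficients induces the identity. Since $z$ is central, the conjugation is trivial, and this map is multiplication by $t^N$. So $t^N-1$, a nonzero element of the field $F(t)$, annihilates the $F(t)$-space $H_q(gA_Tg^{-1};F(t))$, which is therefore $0$. All $E^1$-terms vanish. Third, a simplex of $D$ not in $D'$ contains exactly one vertex $gA_\emptyset$, so $C_*(D,D')=\mathbb Z[A]\otimes C_*(CY,Y)$ is a complex of free $\mathbb Z[A]$-modules, where $CY$ is the cone over $Y$. So $H_i^A(D,D';F(t))=H_i(CY,Y;F(t))=\tilde H_{i-1}(\Omega_n;F(t))$. The long exact sequence of the pair $(D,D')$ gives (6).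

**Step 5: $FP_m$ implies vanishing homology.** Suppose $VB_n'$, hence $K$, is of type $FP_m$, and $\tilde H_j(\Omega_n;\mathbb Z)\ne0$ for some $j\le m-1$; as $\Omega_n\ne\emptyset$, $j\ge0$. The group $\tilde H_j(\Omega_n;\mathbb Z)$ is finitely generated, so there is a prime field $F$ with $\tilde H_j(\Omega_n;\mathbb Z)\otimes F\ne0$: take $\mathbb Q$ if the group is infinite, and $\mathbb F_p$ with $p$ dividing its order if it is finite. By universal coefficients $\tilde H_j(\Omega_n;F)\ne0$, so $\tilde H_j(\Omega_n;F(t))\ne0$. On the other hand, $H_{j+1}(K;F)$ is finite-dimensional, since $j+1\le m$. So, as in Step 4 of Proposition 3, Shapiro's lemma and flatness give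
$$H_{j+1}(A;F(t))=F(t)\otimes_{F[t^{\pm1}]}H_{j+1}(K;F)=0,$$
contrary to (6).

**Step 6: type $F_m$.** For $n\ge5$, $VB_n'$ is finitely presented by Theorem A, and for finitely presented groups $F_m\Leftrightarrow FP_m$ when $m\ge2$. This completes part 1. $\square$

## 10. Connectivity of $\Omega_n$ in higher degrees

For part 2 of Theorem B we use the decomposition of Proposition 10 again, with Lemma 7 for larger $k$. We need the connectivity of $Z_m$ and $Z_m^\flat$, and for an induction it is best to allow several vertices without outgoing arcs.

**Definition ($Z(a,r)$ and $Z^\flat(a)$).** For disjoint sets $P,R$ with $|P|=a\ge0$ and $|R|=r\ge1$, let $Z(a,r)$ be the complex of nonempty linear forests on $P\sqcup R$ all of whose arcs start in $P$. For $a\ge1$, $v\in P$ and $R=\{w\}$, let $Z^\flat(a)\subset Z(a,1)$ consist of the forests without the arc $(v,w)$. So $Z_m=Z(m-1,1)$ and $Z_m^\flat=Z^\flat(m-1)$.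

For example, $Z(1,r)$ is $r$ points. With $P=\{1,2\}$, $R=\{3\}$, the complex $Z(2,1)$ consists of the two disjoint edges $(1,2)-(2,3)$ and $(2,1)-(1,3)$. With $P=\{1,2\}$, $R=\{3,4\}$, the complex $Z(2,2)$ is the hexagon
$$(1,2)-(2,3)-(1,4)-(2,1)-(1,3)-(2,4)-(1,2).$$

**Lemma 12.** $Z(a,r)$ is $f(a,r)$-connected, where $f(a,r)=\min\{a,\lfloor\frac{2a+r}3\rfloor\}-2$.

*Proof.* Induction on $a$. For $a=0$, $f=-2$ and the claim is void. For $a=1$, $f\le-1$ and the complex is nonempty. Let $a\ge2$. The complex is nonempty, so assume $k:=f(a,r)\ge0$. Fix $p\in P$.

**Case $r\le a-1$.** Here $\lfloor\frac{2a+r}3\rfloor\le\lfloor\frac{3a-1}3\rfloor=a-1$, so $k=\lfloor\frac{2a+r}3\rfloor-2\le a-3$. Fix $q\in R$ and put $e=(p,q)$. Let $U_1$ be the subcomplex of forests with no arc $(p,j)$, $j\ne q$, and $U_0\subset U_1$ that of forests with, in addition, no arc $(i,q)$, $i\ne p$. We build $Z(a,r)$ from $U_0$.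

*The complex $U_0$* is a cone with apex $e$: the only possible arc out of $p$ or into $q$ is $e$, and adding $e$ creates no cycle, since no arc leaves $q$.

*From $U_0$ to $U_1$.* We have $U_1=U_0\cup\bigcup_{i\in P\setminus p}\mathrm{st}_{U_1}(i,q)$. A simplex in two of the stars has no arc into $q$, so it lies in $U_0$; likewise $\mathrm{st}_{U_1}(i,q)\cap U_0=\mathrm{lk}_{U_1}(i,q)$. Since $e$ is incompatible with $(i,q)$, forests in this link have no arc out of $p$. Contract $(i,q)$: no arc leaves the new vertex, because no arc leaves $q$. So arcs may start at the $a-2$ elements of $P\setminus\{i,p\}$, while $R\setminus q$, the new vertex and $p$ are the $r+1$ vertices without outgoing arcs. The link is $\cong Z(a-2,r+1)$, and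
$$f(a-2,r+1)=\min\{a-2,\lfloor\tfrac{2a+r}3\rfloor-1\}-2\ge k-1,$$
using $k\le a-3$ for the first entry.

*From $U_1$ to $Z(a,r)$.* We have $Z(a,r)=U_1\cup\bigcup_{j\ne p,q}\mathrm{st}(p,j)$. Simplices in two of the stars, and forests in $\mathrm{lk}(p,j)$, have no arc out of $p$, so they lie in $U_1$; hence $\mathrm{st}(p,j)\cap U_1=\mathrm{lk}(p,j)$. Contract $(p,j)$: the new vertex belongs to the new $P$ if $j\in P$, and to the new $R$ if $j\in R$. In both cases the link is $\cong Z(a-1,r)$, and
$$f(a-1,r)=\min\{a-1,\lfloor\tfrac{2a+r-2}3\rfloor\}-2\ge k-1.$$
Lemma 7, applied twice, gives the claim.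

**Case $r\ge a$.** Here $\lfloor\frac{2a+r}3\rfloor\ge a$, so $k=a-2$. For $q\in R$ put $S_q=\mathrm{st}(p,q)$, and let $U=\bigcup_{q\in R}S_q$.

*Reduction to $U$.* A forest with no arc out of $p$ has at most $a-1<r$ arcs, so some $q\in R$ is not the end of any of its arcs. Adding $(p,q)$ creates no cycle, since no arc leaves $q$. So the forest lies in $S_q\subset U$. Hence $Z(a,r)=U\cup\bigcup_{j\in P\setminus p}\mathrm{st}(p,j)$. Simplices in two of the stars $\mathrm{st}(p,j)$ have no arc out of $p$ and so lie in $U$. A simplex in $\mathrm{st}(p,j)\cap U$ also has no arc out of $p$, since such an arc would be both $(p,j)$ and some $(p,q)$ with $q\in R$; so $\mathrm{st}(p,j)\cap U=\mathrm{lk}(p,j)\cong Z(a-1,r)$. Since $r\ge a$, $\lfloor\frac{2a-2+r}3\rfloor\ge a-1$, so by induction this link is $(a-3)$-connected. By Lemma 7 with $k=a-2$ it suffices that $U$ is $(a-2)$-connected.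

*Intersections.* Each $S_q$ is contractible. For $s\ge2$ distinct $q_1,\dots,q_s\in R$, a forest in $\bigcap S_{q_i}$ has no arc out of $p$, as it would be both $(p,q_1)$ and $(p,q_2)$, and hence no arc into any $q_i$. Conversely, all such forests are in the intersection. So arcs may start at the $a-1$ elements of $P\setminus p$, and $p$ and $R\setminus\{q_1,\dots,q_s\}$ are the vertices without outgoing arcs: $\bigcap S_{q_i}\cong Z(a-1,r-s+1)$. This is $(a-1-s)$-connected by induction, because $(a-1)-2\ge a-1-s$ and
$$\frac{2(a-1)+r-s+1}3\ge\frac{3a-1-s}3\ge a+1-s,$$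
both since $s\ge2$ (and $a+1-s$ is an integer, so we may take the floor on the left).

*Nerve.* In particular, intersections of at most $a$ of the $S_q$ are nonempty. So the nerve contains the $(a-1)$-skeleton of the simplex on $R$, where $|R|\ge a$, and it is $(a-2)$-connected. The Nerve Lemma (Björner, *Topological methods*, Handbook of Combinatorics, Thm 10.6) says: if all nonempty $s$-fold intersections are $(k-s+1)$-connected, the union is $k$-connected iff the nerve is. With $k=a-2$ it shows that $U$ is $(a-2)$-connected. $\square$

**Lemma 13.** $Z^\flat(a)$ is $(\lfloor\frac{2a}3\rfloor-2)$-connected for $a\ge1$.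

*Proof.* Induction on $a$; for $a=1$ the claim is void. Let $a\ge2$, $k=\lfloor\frac{2a}3\rfloor-2$, $p\in P\setminus v$, $e=(p,w)$. The complex contains $e$, so assume $k\ge0$. Define $U_0\subset U_1\subset Z^\flat(a)$ as in the first case of Lemma 12, with $q=w$: $U_1$ consists of the forests in $Z^\flat(a)$ with no arc $(p,j)$, $j\ne w$, and $U_0$ of those in $U_1$ with no arc $(i,w)$, $i\ne p$. As before, $U_0$ is a cone with apex $e$.

*From $U_0$ to $U_1$.* As $(v,w)$ is excluded, we add the stars in $U_1$ of $(i,w)$ for $i\in P\setminus\{p,v\}$, along their links. Forests in such a link have no arc out of $p$, and the exclusion of $(v,w)$ is automatic, as $(v,w)$ is incompatible with $(i,w)$. After contraction, the new vertex and $p$ are the two vertices without outgoing arcs, so the link is $\cong Z(a-2,2)$. It is $(k-1)$-connected by Lemma 12, since $a-2\ge\lfloor\frac{2a}3\rfloor-1$ for $a\ge2$ and $\lfloor\frac{2(a-2)+2}3\rfloor=\lfloor\frac{2a-2}3\rfloor\ge\lfloor\frac{2a}3\rfloor-1$.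

*From $U_1$ to $Z^\flat(a)$.* We add the stars of $(p,j)$, $j\in P\setminus p$, along links $\cong Z^\flat(a-1)$: the new vertex belongs to the new $P$, and if $j=v$ it plays the role of $v$, because $(v,w)$ becomes the arc from the new vertex to $w$. By induction these links are $(\lfloor\frac{2a-2}3\rfloor-2)$-connected, hence $(k-1)$-connected.

As in Lemma 12, pairwise intersections of the added stars lie in $U_0$, respectively $U_1$. Apply Lemma 7 twice. $\square$

**Proof of part 2 of Theorem B.** Put $\nu_n=\lfloor\frac{2n-7}3\rfloor$. We show by induction on $n\ge1$ that $\Omega_n$ is $\nu_n$-connected. For $n=1$, $\nu_1=-2$ and the claim is void; for $n=2,3$, $\nu_n=-1$ and it says nonempty. Let $n\ge4$ and $k=\nu_n\ge0$. We check that all intersections in Proposition 10 are $(k-1)$-connected.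

**Step 1 (part 4).** If $G_\pi\cong\Omega_{n-1-t}$ is $c$-connected with $c\ge-2$, then, as $S^{t-2}$ is $(t-3)$-connected, $\partial\pi*G_\pi$ is $(t-1+c)$-connected; so we need $c+t\ge k$. If $n-1-t\ge1$, take $c=\nu_{n-1-t}$; then $c+t=\lfloor\frac{2n-9+t}3\rfloor\ge\nu_n$, since $t\ge2$. If $t=n-1$, then $G_\pi=\emptyset$, $c=-2$, and $c+t=n-3\ge\nu_n$.

**Step 2 (part 3).** $Z_{n-1}^\flat=Z^\flat(n-2)$ is $(\lfloor\frac{2n-4}3\rfloor-2)$-connected by Lemma 13, and $\lfloor\frac{2n-4}3\rfloor-2=\lfloor\frac{2n-10}3\rfloor=k-1$.

**Step 3 (part 2).** $Z_{n-1}=Z(n-2,1)$ is $(\min\{n-2,\lfloor\frac{2n-3}3\rfloor\}-2)$-connected by Lemma 12. This number is at least $\lfloor\frac{2n-10}3\rfloor=k-1$, since $n-4\ge\frac{2n-10}3$ for $n\ge2$ and $\lfloor\frac{2n-3}3\rfloor-2=\lfloor\frac{2n-9}3\rfloor$.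

**Step 4 (part 1).** $\Omega_{n-1}$ is $\lfloor\frac{2n-9}3\rfloor$-connected by induction, hence $(k-1)$-connected.

Starting from the contractible complex $\mathrm{st}_{X''}(e)$, four applications of Lemma 7 show that $\Omega_n$ is $k$-connected.

**Step 5: finiteness.** Put $m=\nu_n+1=\lfloor\frac{2n-4}3\rfloor$. If $m\ge1$, then $\tilde H_j(\Omega_n;\mathbb Z)=0$ for $j\le m-1$, so part 1 gives type $FP_m$. For $n\ge5$ we have $m\ge2$, and finite presentability gives $F_m$. For $n=4$, $m=1$ and $FP_1=F_1$. For $n=3$, $m=0$ and there is nothing to prove. $\square$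

## 11. Parity of the number of forests and face counts

**Proof of part 3 of Theorem B.** The purpose is to find some nonzero homology of $\Omega_n$ without computing it. Reversing all arcs is an involution on the set of linear forests on $[n]$, $\emptyset$ included. A nonempty fixed forest would contain some $(i,j)$ together with $(j,i)$, which is impossible. So $\emptyset$ is the only fixed point, and the number of linear forests is odd. The reduced Euler characteristic
$$\tilde\chi(\Omega_n)=\sum_T(-1)^{|T|-1},$$
where $T$ runs over all linear forests including $\emptyset$, is a sum of an odd number of signs. So it is odd, and in particular nonzero. As $\dim\Omega_n=n-2$, some $\tilde H_j(\Omega_n;\mathbb Q)\ne0$ with $j\le n-2$; then $\tilde H_j(\Omega_n;\mathbb Z)\ne0$, and part 1 with $m=n-1$ shows that $VB_n'$ is not of type $FP_{n-1}$. $\square$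

**Proof of part 4 of Theorem B.** **Step 1: count forests.** A linear forest with $k$ arcs splits $[n]$ into $c=n-k$ directed paths (single vertices allowed). To get one, write $[n]$ as a word in one of $n!$ ways and cut it at $c-1$ of the $n-1$ gaps. Each forest arises $c!$ times, once for each ordering of its paths. So the number of linear forests with $k$ arcs is
$$\binom{n-1}{c-1}\frac{n!}{c!}=\binom{n-1}{k}\frac{n!}{(n-k)!},$$
the Lah number.

**Step 2: $n=4$.** The face numbers are $12,36,24$, so $\tilde\chi(\Omega_4)=-1+12-36+24=-1$. Let $b_j$ be the rational Betti numbers and $\tilde b_0$ the reduced one in degree $0$. By part 2, $\Omega_4$ is connected, so $\tilde b_0=0$ and $-b_1+b_2=-1$. So $b_1\ge1$, and by part 1 $VB_4'$ is not of type $FP_2$. It is of type $F_1$ by part 2.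

**Step 3: $n=5$.** The face numbers are $20,120,240,120$, so $\tilde\chi(\Omega_5)=-1+20-120+240-120=19$. As $\Omega_5$ is simply connected, $\tilde b_0=b_1=0$ and $b_2-b_3=19$. So $b_2\ge19$, and by part 1 $VB_5'$ is not of type $FP_3$. It is of type $F_2$ by part 2. $\square$
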